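# Full-support eigenfunctions on compact metric graphs

## 1. Metric graphs, standard vertex conditions, and support

**Definition 1 (compact metric graph).** Let $\Gamma$ be a finite connected graph with vertex set $V$ and edges $e_1,\dots,e_N$, $N\ge 1$. Loops and multiple edges are allowed. Let $\vec\ell=(\ell_e)_e$ be a vector of positive edge lengths. Identify each edge $e$ with the interval $[0,\ell_e]$; it runs from its vertex at $x=0$ to its vertex at $x=\ell_e$, and these coincide for a loop. The result is the metric graph $(\Gamma,\vec\ell)$. We write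
$$L=\sum_e \ell_e,\qquad \ell_-=\min_e\ell_e,\qquad \ell_+=\max_e\ell_e,\qquad \rho=\ell_+/\ell_-\ge 1,\qquad \beta=N-|V|+1 .$$
The number $\beta$ is the first Betti number, the number of independent cycles. Note that $L\le N\ell_+=N\rho\,\ell_-$.

*Examples.* An interval has $N=1$, $|V|=2$, $\beta=0$. A circle is one loop at one vertex, so $\beta=1$. The figure eight consists of two loops of lengths $\ell_1,\ell_2$ at one vertex, so $N=2$, $|V|=1$, $\beta=2$.

**Definition 2 (standard conditions).** Every edge has two ends. The outgoing derivative of $f$ is $f'(0)$ at the end $x=0$ and $-f'(\ell_e)$ at the end $x=\ell_e$. A function that is $H^2$ on each edge satisfies the standard (Neumann–Kirchhoff) conditions if it is continuous at every vertex and if, at every vertex, the sum of the outgoing derivatives over all incident edge-ends is $0$. A loop contributes both of its ends. Let $H=-d^2/dx^2$ act on these functions.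

*Examples.* On an interval each endpoint carries one edge-end, so the condition is $f'=0$: the Neumann problem. At a vertex of degree two the condition says that $f$ and $f'$ pass through continuously, so the vertex is invisible.

We use the following textbook facts. The operator $H$ is self-adjoint in $L^2(\Gamma)$ with discrete spectrum $0=\lambda_1<\lambda_2\le\lambda_3\le\cdots\nearrow\infty$, and $L^2(\Gamma)$ has complete orthonormal sequences of eigenfunctions. Such a sequence is not unique when eigenvalues are multiple. Throughout, $(f_j)$ is a *given* complete orthonormal sequence with $Hf_j=\mu_jf_j$; the $f_j$ may be complex-valued. The number $\kappa_j=\sqrt{\mu_j}$ is the *frequency* of $f_j$. If $\mu_j>0$, then on each edge $f_j=A_e\cos\kappa_jx+B_e\sin\kappa_jx$, and $A_e=f_j(0)$ is the value of $f_j$ at the starting vertex of $e$. Inner products are linear in the first argument.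

**Definition 3 (full support).** An eigenfunction $f$ has full support if $f|_e\not\equiv0$ for every edge $e$. We call $f_j$, or its index $j$, *good* if $f_j(v)\ne0$ for every vertex $v$.

*Examples.* On the figure eight with loops of length $1$, take $\sin 2\pi x$ on one loop and $0$ on the other. This function is continuous. The outgoing derivatives at the vertex are $2\pi,-2\pi,0,0$. So it is an eigenfunction, and it does not have full support. On the circle of length $\ell$, $\sin(2\pi x/\ell)$ has full support but is not good.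

Good implies full support, since every edge has an endpoint and $f_j$ is continuous there. The converse fails by the last example.

## 2. Full support in an arbitrary orthonormal sequence

**Conjecture (full support eigenfunctions).** For any metric graph $(\Gamma,\vec\ell)$ and any choice of a complete orthonormal sequence of eigenfunctions, there are infinitely many eigenfunctions in the sequence with full support.

The problem comes from Lior Alon, "Generic Laplace eigenfunctions on metric graphs", arXiv:2203.16111 (2022). The statement is known when $\vec\ell$ is proportional to a rational vector, when the edge lengths are linearly independent over $\mathbb Q$, and for all tree graphs. We prove that the conjecture is **true** in general. The difficulty lies in the word "any". We may not choose the basis inside a multiple eigenspace, and we must find a good function among those we were handed.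

## 3. The interval, the circle and the figure eight

*Interval of length $L$.* The nonconstant normalized eigenfunctions are, up to a unimodular factor, $\sqrt{2/L}\cos(\pi nx/L)$, $n\ge1$. All of them are good.

*Circle of length $\ell$.* At frequency $2\pi n/\ell$ the eigenspace is spanned by $\cos(2\pi nx/\ell)$ and $\sin(2\pi nx/\ell)$. With one edge, every eigenfunction has full support. The basis $\cos,\sin$ has one good member, while the basis $e^{\pm 2\pi inx/\ell}$ has two.

*One loop.* We will need this computation twice. On a loop of length $\ell$ at $v$, let $f=A\cos\kappa x+B\sin\kappa x$ with $\kappa>0$, $A=f(v)$. Closing up means $A(1-\cos\kappa\ell)=B\sin\kappa\ell$. The two outgoing derivatives add up to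
$$\Phi=f'(0)-f'(\ell)=\kappa\big[A\sin\kappa\ell+B(1-\cos\kappa\ell)\big].$$
There are three cases:
$$\begin{aligned}&\sin\kappa\ell\ne0: && B=A\tan(\kappa\ell/2),\quad \Phi=2\kappa A\tan(\kappa\ell/2);\\ &\kappa\ell\in\pi(2\mathbb Z+1): && A=0,\quad \Phi=2\kappa B;\\ &\kappa\ell\in2\pi\mathbb Z: && A,B\text{ free},\quad \Phi=0.\end{aligned}\tag{1}$$
In the first case, $\sin\theta+\tan\frac\theta2(1-\cos\theta)=\tan\frac\theta2\,(2\cos^2\frac\theta2+2\sin^2\frac\theta2)=2\tan\frac\theta2$.

*Figure eight, $\ell_1/\ell_2$ irrational.* If $\sin\kappa\ell_1$ and $\sin\kappa\ell_2$ are both nonzero, a nonzero eigenfunction needs $A\ne0$ and $\tan(\kappa\ell_1/2)+\tan(\kappa\ell_2/2)=0$. Equivalently $\sin(\kappa(\ell_1+\ell_2)/2)=0$, so $\kappa=2\pi m/(\ell_1+\ell_2)$. For $m\ge1$ these $\kappa$ do satisfy $\sin\kappa\ell_i\ne0$, because $2m\ell_i/(\ell_1+\ell_2)$ is irrational. They give simple eigenvalues with good eigenfunctions. If $\kappa\ell_1\in2\pi\mathbb Z$, then $\sin\kappa\ell_2\neq0$, and by (1) the Kirchhoff condition is $2\kappa A\tan(\kappa\ell_2/2)=0$.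 So $A=0$, and only $\sin\kappa x$ on loop $1$ remains. If $\kappa\ell_1\in\pi(2\mathbb Z+1)$, then $A=0$, loop $2$ carries nothing, and $2\kappa B_1=0$: no eigenfunction. The same holds with the loops exchanged. So there are three families of positive frequencies, $2\pi n/\ell_1$, $2\pi n/\ell_2$ and $2\pi m/(\ell_1+\ell_2)$, and only the third has full support.

With $\ell_1=1,\ell_2=\sqrt2$, look near $k=24\pi\approx75.398$. Here $12\sqrt2\approx16.97$ is nearly an integer, so both $k\ell_1$ and $k\ell_2$ are near $2\pi\mathbb Z$. One frequency of each family lies there: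
$$2\pi\cdot12\approx75.398,\qquad \frac{2\pi\cdot 29}{1+\sqrt2}\approx75.475,\qquad \frac{2\pi\cdot17}{\sqrt2}\approx75.529 .$$
The middle one is good. This suggests where to look: near those $k$ for which all $k\ell_e$ are close to $2\pi\mathbb Z$.

## 4. Commensurable lengths and the exact cosine

Suppose $\ell_e=c\,a_e$ with positive integers $a_e$, and let $k=2\pi n/c$, so that $k\ell_e\in2\pi\mathbb Z$ for all $e$. The function $g=\cos kx$ on every edge equals $1$ with zero derivative at both ends of each edge. So $g$ is an eigenfunction at $k^2$. If $f=A_e\cos kx+B_e\sin kx$ is any eigenfunction at $k^2$, then its values at both ends of $e$ equal $A_e$. Since $\Gamma$ is connected, all vertex values of $f$ equal one number $a$, and $\langle f,g\rangle=aL/2$. Since $g\ne0$ lies in the eigenspace, some $f_j$ with $\mu_j=k^2$ has $\langle f_j,g\rangle\ne0$. For it $a\neq0$, so $f_j$ is good. Letting $n\to\infty$ proves the conjecture for such lengths.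

For general lengths this argument stops at its first line. With $\vec\ell=(1,\sqrt2)$, no $k>0$ satisfies $k\ell_e\in2\pi\mathbb Z$ for both $e$. We can still find large $k$ for which all $k\ell_e$ are *nearly* in $2\pi\mathbb Z$, but then two exact statements become approximate:

* the vertex values of an eigenfunction near $k$ agree only up to an error, so $\langle f_j,g\rangle\ne0$ no longer rules out a zero at some vertex; we need $|\langle f_j,g\rangle|$ to be *larger than that error*;
* $g$ is only an approximate eigenfunction, so it spreads over all $f_j$ with frequency in a window around $k$. The largest coefficient is at least of order $|W|^{-1/2}$, where $|W|$ is the number of indices in the window.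

So the argument survives if $|W|$ is bounded by a number that depends neither on $k$ nor on the closeness $\varepsilon$. We may then choose $\varepsilon$ small compared with this bound. The bound will be $2N$: functions $A_e\cos\kappa x+B_e\sin\kappa x$ with $\kappa\approx k$ are described by $2N$ coefficients, and orthonormal functions with nearby frequencies have nearly orthonormal coefficient vectors. The test function must also lie exactly in the domain of $H$. The function $\cos kx$ on all edges is not continuous in general, so on each edge we use a slightly different frequency.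

## 5. Near-recurrence times and the main theorem

With $\operatorname{dist}$ the distance in $\mathbb R$, put
$$\varepsilon=\frac1{10(N\rho)^{3/2}},\qquad d=\frac{\varepsilon}{\ell_-},\qquad R=\{k\in\mathbb R:\ \operatorname{dist}(k\ell_e,2\pi\mathbb Z)\le\varepsilon\ \text{ for all } e\}.$$
*Example.* On the circle of length $\ell$ we have $N=\rho=1$ and $\varepsilon=\frac1{10}$, and $R$ is the union of the intervals of radius $\frac1{10\ell}$ around the points of $\frac{2\pi}{\ell}\mathbb Z$.

**Theorem 1.** There is $K_0$ such that for every $k\in R$ with $k\ge K_0$ there is an index $j$ with $\mu_j>0$, $|\sqrt{\mu_j}-k|\le3d$ and $f_j(v)\ne0$ for every vertex $v$. In particular $f_j$ has full support. Consequently the conjecture holds for every $(\Gamma,\vec\ell)$ and every complete orthonormal sequence of eigenfunctions.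

The value of $\varepsilon$ is dictated by the last line of the proof.

## 6. Inner products through coefficient vectors

We want to replace $L^2(\Gamma)$ by $\mathbb C^{2N}$. For $F|_e=A_e\cos s_ex+B_e\sin s_ex$ put
$$v_F=\big(\sqrt{\ell_e/2}\,(A_e,B_e)\big)_e\in\mathbb C^{2N}.$$
The frequencies $s_e$ may differ from edge to edge. For example, if $F=\cos(2\pi p_ex/\ell_e)$ with integers $p_e\ge1$, then $|v_F|^2=\sum_e\ell_e/2=L/2=\|F\|^2$.

**Lemma 1.** Let $F|_e=A_e\cos s_ex+B_e\sin s_ex$ and $F'|_e=A'_e\cos t_ex+B'_e\sin t_ex$ (the prime on $F'$ is not a derivative), with $s_e,t_e\ge k/2>0$ and $|s_e-t_e|\le\Delta$ for all $e$. Then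
$$|\langle F,F'\rangle-\langle v_F,v_{F'}\rangle|\le\Big(\tfrac12\Delta\ell_++\tfrac4{k\ell_-}\Big)|v_F||v_{F'}|.$$

**Proof.** Fix $e$ and drop the index. The product formulas for sines and cosines give $F\overline{F'}=P+Q$ with
$$P=\tfrac12\big[(A\overline{A'}+B\overline{B'})\cos(s-t)x+(B\overline{A'}-A\overline{B'})\sin(s-t)x\big],$$
$$Q=\tfrac12\big[(A\overline{A'}-B\overline{B'})\cos(s+t)x+(A\overline{B'}+B\overline{A'})\sin(s+t)x\big].$$

*Fast part.* Both $|\int_0^\ell\cos(s+t)x\,dx|$ and $|\int_0^\ell\sin(s+t)x\,dx|$ are at most $2/(s+t)\le2/k$. Hence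
$$\Big|\int_0^\ell Q\Big|\le\tfrac1k(|A|+|B|)(|A'|+|B'|)\le\tfrac2k|(A,B)||(A',B')|.$$

*Slow part.* $P=\frac12\langle\mathcal R((s-t)x)(A,B),(A',B')\rangle$ with the rotation $\mathcal R(\theta)(A,B)=(A\cos\theta+B\sin\theta,\,-A\sin\theta+B\cos\theta)$. Since $\|\mathcal R(\theta)-I\|=2|\sin\frac\theta2|\le|\theta|$,
$$\Big|\int_0^\ell P-\tfrac\ell2\langle(A,B),(A',B')\rangle\Big|\le\tfrac12\int_0^\ell\Delta x\,dx\;|(A,B)||(A',B')|=\tfrac{\Delta\ell^2}4|(A,B)||(A',B')|.$$

*Sum.* Let $v_e,v'_e$ be the $e$-parts of $v_F,v_{F'}$. Then $\frac\ell2\langle(A,B),(A',B')\rangle=\langle v_e,v_e'\rangle$ and $|(A,B)||(A',B')|=\frac2\ell|v_e||v'_e|$. So the error on $e$ is at most $\big(\frac12\Delta\ell_e+\frac4{k\ell_e}\big)|v_e||v_e'|\le\big(\frac12\Delta\ell_++\frac4{k\ell_-}\big)|v_e||v'_e|$. Sum over $e$ and apply Cauchy–Schwarz. $\square$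

We also record how an approximate eigenfunction concentrates. Let $H$ be self-adjoint with eigenfunctions $(f_j)$ as above, $u\in\operatorname{Dom}(H)$, $E\in\mathbb R$, $s>0$. The coefficients of $(H-E)u$ are $\langle (H-E)u,f_j\rangle=(\mu_j-E)\langle u,f_j\rangle$. By Parseval, $\sum_j|\mu_j-E|^2|\langle f_j,u\rangle|^2=\|(H-E)u\|^2$, hence
$$\sum_{j:\,|\mu_j-E|>s}|\langle f_j,u\rangle|^2\le\frac{\|(H-E)u\|^2}{s^2}.\tag{2}$$

## 7. One good eigenfunction near each large recurrence time

Let $k\in R$, and put $\tau=4/(k\ell_-)$, the second error in Lemma 1. We take $k\ge K_0$, where $K_0$ depends only on $(\Gamma,\vec\ell)$ and is so large that $k\ge K_0$ implies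
$$k\ell_-\ge1,\qquad k\ge6d,\qquad \tau<1,$$
$$2N\,\frac{3\rho\varepsilon+\tau}{1-\tau}<\frac1{1+\tau},\qquad 2N\,\frac{(3\sqrt2N\rho^{3/2}\varepsilon+\tau)^2}{1-\tau}<\frac38 .\tag{3}$$
Such a $K_0$ exists. As $k\to\infty$ we have $\tau\to0$. The left side of the first inequality in (3) tends to $6N\rho\varepsilon=\frac6{10}(N\rho)^{-1/2}\le0.6$, and its right side tends to $1$. The left side of the second tends to $36N^3\rho^3\varepsilon^2=0.36<0.375$.

**Step 1 (a test function and its window).** *Aim: build $g$ satisfying the vertex conditions exactly, and show that a window of eigenfunctions carries most of it.* Since $k\in R$, $\varepsilon\le\frac1{10}$ and $k\ell_e\ge1$, there are integers $p_e\ge1$ with $|k\ell_e-2\pi p_e|\le\varepsilon$. Let $m_e=2\pi p_e/\ell_e$, so $|m_e-k|\le\varepsilon/\ell_e\le d$, and let $g|_e=\cos m_ex$. At both ends of every edge $g=1$ and $g'=0$. So $g$ is continuous, all outgoing derivatives vanish, $g\in\operatorname{Dom}(H)$, and $\|g\|^2=L/2$. On $e$ we have $(H-k^2)g=(m_e^2-k^2)g$ and $|m_e^2-k^2|\le d(2k+d)$. So $\|(H-k^2)g\|\le d(2k+d)\|g\|$.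 Put
$$W=\{j:\ |\mu_j-k^2|\le2d(2k+d)\}.$$
By (2) with $s=2d(2k+d)$, the indices outside $W$ carry at most $\frac14\|g\|^2$. By Parseval,
$$\sum_{j\in W}|\langle f_j,g\rangle|^2\ge\tfrac34\|g\|^2=\tfrac38L.\tag{4}$$

Next we turn the window in $\mu$ into a window in frequency. Since $k\ge6d$, $2d(2k+d)\le\frac23k^2+\frac1{18}k^2<\frac34k^2$. So for $j\in W$ we have $\mu_j>0$ and $\kappa_j\ge k/2$. Then
$$|\kappa_j-k|=\frac{|\mu_j-k^2|}{\kappa_j+k}\le\frac{4dk+2d^2}{3k/2}=\frac83d+\frac43\cdot\frac{d^2}k\le3d ,$$
$$\operatorname{dist}(\kappa_j\ell_e,2\pi\mathbb Z)\le\varepsilon+3d\ell_e\le\varepsilon+3\rho\varepsilon\le\delta:=4\rho\varepsilon\quad\text{for all }e.\tag{5}$$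
Also $m_e\ge k-d\ge k/2$, so Lemma 1 applies to $g$ and to all $f_j$, $j\in W$.

**Step 2 (at most $2N$ functions in the window).** *Aim: bound $|W|$ independently of $k$ and $\varepsilon$.* Write $f_j|_e=A_e\cos\kappa_jx+B_e\sin\kappa_jx$ and $v_j=v_{f_j}$ for $j\in W$. Lemma 1 with $F=F'=f_j$ and $\Delta=0$ gives $|1-|v_j|^2|\le\tau|v_j|^2$, that is,
$$\frac1{1+\tau}\le|v_j|^2\le\frac1{1-\tau}.\tag{6}$$
For $i\neq j$ in $W$, $|\kappa_i-\kappa_j|\le6d$ and $\langle f_i,f_j\rangle=0$. Lemma 1 with $\Delta=6d$ gives, since $\frac12\cdot6d\ell_+=3\rho\varepsilon$,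
$$|\langle v_i,v_j\rangle|\le(3\rho\varepsilon+\tau)|v_i||v_j|\le\frac{3\rho\varepsilon+\tau}{1-\tau}.$$
Suppose $W$ had $2N+1$ elements. In the Gram matrix of the corresponding vectors each diagonal entry is at least $\frac1{1+\tau}$, and the off-diagonal absolute values in each row sum to at most $2N\frac{3\rho\varepsilon+\tau}{1-\tau}$. By (3) the matrix is strictly diagonally dominant, hence invertible. But $2N+1$ vectors in $\mathbb C^{2N}$ are linearly dependent, so their Gram matrix is singular. Hence $|W|\le2N$.

**Step 3 (a zero at a vertex forces weak correlation).** *Aim: bound $|\langle f_j,g\rangle|$ from above when $j\in W$ and $f_j(v_0)=0$ for some vertex $v_0$.*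

First, $\langle f_j,g\rangle$ is nearly a weighted sum of vertex values. We have $|\kappa_j-m_e|\le3d+d=4d$, $\langle v_j,v_g\rangle=\frac12\sum_e\ell_eA_e$ and $|v_g|=\sqrt{L/2}$. Lemma 1 with $\Delta=4d$ gives
$$\Big|\langle f_j,g\rangle-\tfrac12\sum_e\ell_eA_e\Big|\le(2\rho\varepsilon+\tau)\sqrt{L/2}\;|v_j|.\tag{7}$$

Second, all vertex values are nearly equal. Let $e$ run from $u$ to $w$, and let $\theta$ be $\kappa_j\ell_e$ reduced mod $2\pi$, with $|\theta|\le\delta$ by (5). By Cauchy–Schwarz and $(1-\cos\theta)^2+\sin^2\theta=4\sin^2\frac\theta2$,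
$$|f_j(w)-f_j(u)|=|A_e(\cos\theta-1)+B_e\sin\theta|\le2|\sin\tfrac\theta2|\,|(A_e,B_e)|\le\delta|(A_e,B_e)|.$$
Now $f_j(v_0)=0$. Join $v_0$ to any vertex $v$ by a path with distinct edges, which is possible since $\Gamma$ is connected, and add up:
$$|f_j(v)|\le\delta\sum_e|(A_e,B_e)|\le\delta\sqrt N\Big(\sum_e|(A_e,B_e)|^2\Big)^{1/2}\le\delta\sqrt{\frac{2N}{\ell_-}}\;|v_j|,$$
because $|v_j|^2=\sum_e\frac{\ell_e}2|(A_e,B_e)|^2\ge\frac{\ell_-}2\sum_e|(A_e,B_e)|^2$.

Each $A_e$ is a vertex value. Using $L\le N\rho\ell_-$ for one of the two factors $\sqrt L$ in $L$,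
$$\Big|\tfrac12\sum_e\ell_eA_e\Big|\le\tfrac L2\,\delta\sqrt{\tfrac{2N}{\ell_-}}\,|v_j|\le\sqrt L\,\delta N\sqrt{\rho/2}\,|v_j|=2\sqrt2\,N\rho^{3/2}\varepsilon\sqrt L\,|v_j|.$$
In (7) we have $2\rho\varepsilon\sqrt{1/2}=\sqrt2\,\rho\varepsilon\le\sqrt2N\rho^{3/2}\varepsilon$ and $\tau\sqrt{1/2}\le\tau$. Altogether
$$|\langle f_j,g\rangle|\le\sqrt L\,|v_j|\,\big(3\sqrt2\,N\rho^{3/2}\varepsilon+\tau\big).\tag{8}$$

**Step 4 (contradiction).** *Aim: show that not all $f_j$, $j\in W$, can vanish at a vertex.* If they did, then (4), Step 2, (8) and (6) would give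
$$\tfrac38L\le\sum_{j\in W}|\langle f_j,g\rangle|^2\le2N\cdot L\,\frac{(3\sqrt2N\rho^{3/2}\varepsilon+\tau)^2}{1-\tau},$$
contrary to (3). So some $j\in W$ is good. It has $\mu_j>0$ and $|\sqrt{\mu_j}-k|\le3d$ by Step 1, and full support by continuity.

**Step 5 ($R$ is unbounded, hence the conjecture).** *Aim: supply infinitely many $k$.* Partition $(\mathbb R/2\pi\mathbb Z)^N$ into finitely many boxes of side at most $\varepsilon$. Given $T>0$, two of the points $iT\vec\ell\bmod2\pi$, $i=0,1,2,\dots$, lie in the same box, say for $i<i'$. Then $k=(i'-i)T$ satisfies $\operatorname{dist}(k\ell_e,2\pi\mathbb Z)\le\varepsilon$ for all $e$, so $k\in R$ and $k\ge T$. As $T$ was arbitrary, choose $k_n\in R$ with $k_n\to\infty$. The indices that the first part of the theorem provides have $\sqrt{\mu_j}\ge k_n-3d\to\infty$. So infinitely many distinct $f_j$ are good and have full support. $\square$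

## 8. Bounded gaps, positive density and nodal counts

**Definition 4.** The frequencies of a family of indices have *bounded gaps* on $[K,\infty)$ if, for some $T'$, every interval $[x,x+T']$ with $x\ge K$ contains one. The *lower density* of a set $J$ of indices is $\liminf_{K\to\infty}\#\{j\in J:\sqrt{\mu_j}\le K\}\,/\,\#\{j:\sqrt{\mu_j}\le K\}$. The *nodal domains* of a real eigenfunction $f$ are the connected components of $\Gamma\setminus f^{-1}(0)$.

*Examples.* On the circle with the basis $\cos,\sin$ (and the constant), the good frequencies are $0$ and $2\pi n/\ell$, with gaps $2\pi/\ell$, and the good indices have lower density $\frac12$. On the interval, $\cos(\pi nx/L)$ has $n$ zeros and $n+1$ nodal domains, and it belongs to $\lambda_{n+1}$.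

**Theorem 2 (frequency and nodal count).**
(a) The frequencies $\sqrt{\mu_j}$ of good $j$ have bounded gaps: there is $T'$ such that every interval $[x,x+T']$ with $x\ge K_0$ contains one.
(b) The good indices form a proportion of all eigenfunctions of lower density at least $(70(N\rho)^{3/2})^{-N}>0$.
(c) If the eigenvalues are listed increasingly and the $f_n$ are real, then for every good $n$ with $\lambda_n>0$ the number $\nu_n$ of nodal domains satisfies $|\nu_n-n|\le2N$. Hence $\nu_n/n\to1$ along a subsequence of positive lower density.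

**Counting eigenvalues.** *Aim: locate $n$ in terms of $\kappa$; this is needed in (b) and (c).* Let $N(\kappa)=\#\{n:\sqrt{\lambda_n}\le\kappa\}$. By the min–max principle, $N(\kappa)$ is the largest dimension of a subspace of the form domain (continuous functions, $H^1$ on each edge) on which $\int|f'|^2\le\kappa^2\int|f|^2$. Imposing $f(v)=0$ at all vertices restricts the form domain to a subspace of codimension at most $|V|$. There the problem decouples into Dirichlet intervals with frequencies $\pi m/\ell_e$, $m\ge1$. A subspace for the restricted problem is one for the full problem. A subspace for the full problem loses at most $|V|$ dimensions on restriction. Therefore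
$$\sum_e\lfloor\kappa\ell_e/\pi\rfloor\le N(\kappa)\le\sum_e\lfloor\kappa\ell_e/\pi\rfloor+|V|.\tag{9}$$
In particular $N(\kappa)=\kappa L/\pi+O(1)$. If $\lambda_n=\kappa^2>0$, then $n\le N(\kappa)\le\kappa L/\pi+|V|$. Let $N(\kappa-)=\#\{m:\sqrt{\lambda_m}<\kappa\}$. Letting $\kappa'\uparrow\kappa$ in (9),
$$n\ge N(\kappa-)+1\ge\sum_e\big(\lceil\kappa\ell_e/\pi\rceil-1\big)+1\ge\kappa L/\pi-N+1.\tag{10}$$
Also $N(\kappa)-N(\kappa-)\le N+|V|$. So multiplicities are bounded, and for an increasing list it makes no difference whether the lower density is computed by frequency or by index.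

**Proof of (a).** *Aim: show that $R$ itself has bounded gaps.* The argument works for any $\varepsilon>0$. The orbit $\{t\vec\ell\}\subset(\mathbb R/2\pi\mathbb Z)^N$ is totally bounded, so there are $t_1,\dots,t_m$ such that every orbit point is within $\varepsilon$, coordinatewise, of some $t_i\vec\ell$. So for every $t\in\mathbb R$ some $t-t_i$ lies in $R$. With $T=\max_i|t_i|$, every closed interval $[t-T,t+T]$ meets $R$. Given $x\ge K_0$, the interval $[x+3d,x+3d+2T]$ contains some $k\in R$. Theorem 1 gives a good frequency in $[k-3d,k+3d]\subset[x,x+2T+6d]$. Take $T'=2T+6d$.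

**Proof of (b).** *Aim: bound the measure of $R\cap[0,K]$ from below, then convert measure into a number of good indices.* Let $M=\lceil2\pi/\varepsilon\rceil$. Since $\varepsilon\le\frac1{10}<7-2\pi$, $M\le2\pi/\varepsilon+1\le7/\varepsilon$. Split the torus into $M^N$ half-open boxes of side $2\pi/M\le\varepsilon$, and let $p_i$ be the fraction of $t\in[0,K]$ with $t\vec\ell$ in box $i$. Then $\sum p_i=1$, so $\sum p_i^2\ge M^{-N}$ by Cauchy–Schwarz. The set of pairs $(s,t)\in[0,K]^2$ whose orbit points share a box has area $K^2\sum p_i^2$, and for such pairs $s-t\in R$. Hence, as $R=-R$,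
$$K^2M^{-N}\le\int_0^K\!\!\int_0^K\mathbf 1_R(s-t)\,ds\,dt=\int_{-K}^K\mathbf 1_R(u)(K-|u|)\,du\le2K\,|R\cap[0,K]|,$$
so $|R\cap[0,K]|\ge K/(2M^N)$.

Let $S=R\cap[K_0,K-3d]$, so that $|S|\ge K/(2M^N)-O(1)$. Take a maximal subset of $S$ with pairwise distances greater than $6d$. By maximality the intervals of radius $6d$ about its points cover $S$, so it has at least $|S|/(12d)$ points. The closed intervals of radius $3d$ about its points are disjoint and lie below $K$. By Theorem 1 each contains the frequency of a good index. These indices are distinct, so the number of good $j$ with $\sqrt{\mu_j}\le K$ is at least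
$$\Big(\frac1{24dM^N}-o(1)\Big)K=\Big(\frac{10(N\rho)^{3/2}\ell_-}{24M^N}-o(1)\Big)K.$$
The total number of $j$ with $\sqrt{\mu_j}\le K$ is $\frac L\pi K+O(1)$, and $L\le N\rho\ell_-$. So the proportion is asymptotically at least $\frac{10\pi}{24}(N\rho)^{1/2}M^{-N}\ge M^{-N}\ge(70(N\rho)^{3/2})^{-N}$, because $M\le7/\varepsilon=70(N\rho)^{3/2}$.

**Proof of (c).** *Aim: express both $n$ and $\nu_n$ as $\kappa L/\pi$ plus a bounded error.* Let $n$ be good, $f_n$ real and $\lambda_n=\kappa^2>0$. On each edge $f_n=C\sin(\kappa x+\varphi)$, nonzero at both ends, so $C\ne0$. Its zeros on $e$ correspond to the points of $\pi\mathbb Z$ in an interval of length $\kappa\ell_e$, so their number is within $1$ of $\kappa\ell_e/\pi$. For the total number $Z$ of zeros, $|Z-\kappa L/\pi|\le N$.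

All zeros are interior to edges. Cut $\Gamma$ at each of them. A cut subdivides an edge, which leaves the Euler characteristic unchanged, and then splits the new vertex in two, which raises it by one. The Euler characteristic of $\Gamma$ is $|V|-N=1-\beta$, so the cut graph has Euler characteristic $1-\beta+Z$. Its components, with the cut endpoints removed, are exactly the nodal domains. Its Betti number $\beta'$ lies in $[0,\beta]$, since a cut either raises the number of components by one or lowers the Betti number by one. So
$$\nu_n=Z+1-\beta+\beta'\in\big[\kappa L/\pi-N+1-\beta,\ \kappa L/\pi+N+1\big].$$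
With (10), $\nu_n-n\le(N+1)-(-N+1)=2N$. With $n\le\kappa L/\pi+|V|$ and $\beta+|V|=N+1$, $\nu_n-n\ge-N+1-\beta-|V|=-2N$. Dividing by $n$ and letting $n\to\infty$ through the good indices, which have positive lower density by (b), gives $\nu_n/n\to1$. $\square$

## 9. Potentials, $\delta$-couplings and the constant $c_\beta$

**Definition 5 ($\delta$-couplings).** Let $q\in L^\infty(\Gamma;\mathbb R)$ and $\alpha_v\in\mathbb R$. Let $H_{q,\alpha}=-d^2/dx^2+q$ act on functions that are $H^2$ on each edge, continuous on $\Gamma$, with the sum of outgoing derivatives at $v$ equal to $\alpha_vf(v)$.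

*Example.* At the endpoint $x=0$ of an interval this is the Robin condition $f'(0)=\alpha f(0)$. The choice $q=0,\alpha=0$ gives back $H$.

This operator is self-adjoint, bounded below, with compact resolvent (Berkolaiko–Kuchment, *Introduction to Quantum Graphs*, AMS 2013).

**Definition 6 (cycle space).** The cycle space of $\Gamma$ is the set of $B\in\mathbb C^N$ with $\sum_{e\text{ starts at }v}B_e=\sum_{e\text{ ends at }v}B_e$ for every $v$; a loop at $v$ occurs on both sides. Its dimension is $\beta$, since $\Gamma$ is connected.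

*Examples.* For a tree it is $0$; for the figure eight it is $\mathbb C^2$; for a circle cut into two edges, both oriented around it, it is $\{B_1=B_2\}$.

**Theorem 3 (sharp quantitative form; potentials and $\delta$-couplings).** Let $(f_j)$ be any complete orthonormal sequence of eigenfunctions of $H_{q,\alpha}$ and $c_\beta=\sqrt{2/((\beta+1)L)}$. For every $\eta>0$, the frequencies $\sqrt{\mu_j}$ of those $f_j$ satisfying
$$\min_v|f_j(v)|\ge c_\beta-\eta,\qquad\max_{v,w}|f_j(v)-f_j(w)|\le\eta$$
have bounded gaps on $[K,\infty)$ for some $K$. In particular $\limsup_j\min_v|f_j(v)|\ge c_\beta$, and infinitely many $f_j$ have full support. For every $\beta\ge0$ the constant $c_\beta$ is optimal, already for $q=0$, $\alpha=0$.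

In the proof of Theorem 1 the closeness $\varepsilon$ was fixed and the coefficient vectors lay somewhere in $\mathbb C^{2N}$. Now we let the closeness tend to $0$. In the limit all vertex values coincide and the sine coefficients satisfy Kirchhoff's law, so the limiting vectors lie in a space of dimension only $1+\beta$. This is where $c_\beta$ comes from.

**Claim.** Let $k_n\to\infty$ with $\operatorname{dist}(k_n\ell_e,2\pi\mathbb Z)\to0$ for all $e$. Then there are indices $j_n$ with $\sqrt{\mu_{j_n}}-k_n\to0$, $\liminf_n\min_v|f_{j_n}(v)|\ge c_\beta$ and $\max_{v,w}|f_{j_n}(v)-f_{j_n}(w)|\to0$.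

In the proof $O(\cdot)$ and $o(1)$ are as $n\to\infty$, uniformly over the indices $j$ involved. Statements are for large $n$. Put
$$\varepsilon_n=\frac1{k_n}+\max_e\operatorname{dist}(k_n\ell_e,2\pi\mathbb Z)\to0,\qquad\text{so }k_n\varepsilon_n\ge1.$$

**Step 1 (a test function in the domain of $H_{q,\alpha}$).** *Aim: correct the cosine so that its outgoing derivatives sum to $\alpha_v$ at $v$, at small cost.* Let $g_n|_e=\cos m_ex$ with $m_e\in\frac{2\pi}{\ell_e}\mathbb Z$ and $|m_e-k_n|\le\varepsilon_n/\ell_-$. Fix a smooth $\chi$ on $[0,\infty)$ with $\chi=1$ near $0$ and $\chi=0$ on $[\ell_-/3,\infty)$. At each edge-end at $v$, with $y$ the distance to $v$ along that edge, put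
$$h_n=\frac{\alpha_v}{k_n\deg v}\,\chi(y)\sin(k_ny),$$
and let $h_n$ be the sum of these functions. The two ends of an edge do not interfere, because $\chi$ vanishes beyond $\ell_-/3$. At each edge-end at $v$, $h_n$ has value $0$ and outgoing derivative $\alpha_v/\deg v$. There are $\deg v$ of them, a loop counting twice. So $G_n=g_n+h_n$ equals $1$ at every vertex, its outgoing derivatives at $v$ sum to $\alpha_v=\alpha_vG_n(v)$, and $G_n\in\operatorname{Dom}(H_{q,\alpha})$. Further $\|h_n\|=O(1/k_n)$, and near each edge-end
$$-h_n''-k_n^2h_n=-\frac{\alpha_v}{k_n\deg v}\big(2k_n\chi'\cos k_ny+\chi''\sin k_ny\big)=O(1).$$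
On $e$, $-g_n''-k_n^2g_n=(m_e^2-k_n^2)g_n=O(k_n\varepsilon_n)$, and $qG_n=O(1)$. As $k_n\varepsilon_n\ge1$,
$$\|(H_{q,\alpha}-k_n^2)G_n\|=O(k_n\varepsilon_n+1)=O(k_n\varepsilon_n).$$

**Step 2 (a shrinking window that carries all of $g_n$).** *Aim: improve the fraction $\frac34$ of (4) to the full mass.* Let $W_n=\{j:|\mu_j-k_n^2|\le k_n\sqrt{\varepsilon_n}\}$. By (2) with $s=k_n\sqrt{\varepsilon_n}$, $\sum_{j\notin W_n}|\langle f_j,G_n\rangle|^2=O(\varepsilon_n)$. Since $\|g_n\|^2=L/2$ and $\|h_n\|\to0$, we have $\|G_n\|^2\to L/2$. So $\sum_{j\in W_n}|\langle f_j,G_n\rangle|^2\to L/2$. Since $\sum_j|\langle f_j,h_n\rangle|^2=\|h_n\|^2\to0$, the triangle inequality in $\ell^2(W_n)$ gives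
$$\sum_{j\in W_n}|\langle f_j,g_n\rangle|^2\to\frac L2.\tag{11}$$
For $j\in W_n$ we have $\mu_j\geq k_n^2-k_n\sqrt{\varepsilon_n}>0$, and $\kappa_j=\sqrt{\mu_j}$ satisfies $|\kappa_j-k_n|=|\mu_j-k_n^2|/(\kappa_j+k_n)\le\sqrt{\varepsilon_n}$. So $\operatorname{dist}(\kappa_j\ell_e,2\pi\mathbb Z)=o(1)$ for all $e$.

**Step 3 (shape of the eigenfunctions in the window).** *Aim: show that for $j\in W_n$ the coefficient vectors are almost orthonormal, the vertex values almost equal, and the sine coefficients almost in the cycle space.* On $e$ put $A_e=f_j(0)$ and $B_e=f_j'(0)/\kappa_j$. The equation is $f_j''+\kappa_j^2f_j=qf_j$, and variation of constants gives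
$$f_j=\tilde f_j+r,\quad\tilde f_j=A_e\cos\kappa_jx+B_e\sin\kappa_jx,\quad r(x)=\frac1{\kappa_j}\int_0^x\sin\kappa_j(x-t)\,q(t)f_j(t)\,dt.$$
Since $\int_e|f_j|\le\sqrt{\ell_+}\,\|f_j\|=\sqrt{\ell_+}$, both $|r|$ and $|r'|/\kappa_j$ are at most $\|q\|_\infty\sqrt{\ell_+}/\kappa_j=O(1/k_n)$. Hence $\langle\tilde f_i,\tilde f_j\rangle=\delta_{ij}+O(1/k_n)$.

*Almost orthonormal.* Let $v_j=v_{\tilde f_j}$. Lemma 1 with $k=k_n$ and $\Delta=0$ gives $|v_j|^2(1-\frac4{k_n\ell_-})\le\|\tilde f_j\|^2$, so $|v_j|=O(1)$, and all $A_e,B_e$ are $O(1)$. Lemma 1 with $\Delta=2\sqrt{\varepsilon_n}$ then gives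
$$\langle v_i,v_j\rangle=\delta_{ij}+o(1)\qquad(i,j\in W_n).$$
As in Step 2 of Section 7, $2N+1$ such vectors would have a strictly diagonally dominant Gram matrix for large $n$, which is impossible in $\mathbb C^{2N}$. So $|W_n|\le2N$.

*Correlation.* Since $|\kappa_j-m_e|\le\sqrt{\varepsilon_n}+\varepsilon_n/\ell_-\to0$ and $\|r\|\to0$, Lemma 1 gives
$$\langle f_j,g_n\rangle=\tfrac12\sum_e\ell_eA_e+o(1).\tag{12}$$

*Vertex values.* For an edge from $u$ to $w$, $f_j(u)=A_e$ and $f_j(w)=A_e\cos\kappa_j\ell_e+B_e\sin\kappa_j\ell_e+r(\ell_e)=A_e+o(1)$. Since $\Gamma$ is connected, all vertex values of $f_j$, and all its $A_e$, agree up to $o(1)$.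

*Kirchhoff's law.* The outgoing derivative at $x=\ell_e$, divided by $\kappa_j$, is $-f_j'(\ell_e)/\kappa_j=A_e\sin\kappa_j\ell_e-B_e\cos\kappa_j\ell_e+o(1)=-B_e+o(1)$. At $x=0$ it is $B_e$. Also $\alpha_vf_j(v)/\kappa_j=o(1)$. So the vertex condition divided by $\kappa_j$ reads
$$\sum_{e\text{ starts at }v}B_e-\sum_{e\text{ ends at }v}B_e=o(1)\qquad\text{for every }v.$$

**Step 4 (passage to the limit).** *Aim: count dimensions in the limit space and pick the index $j_n$.* By (11), $W_n\ne\emptyset$ for large $n$. Let $j_n\in W_n$ maximize $\min_v|f_j(v)|$ over $j\in W_n$. By Steps 2 and 3, $\sqrt{\mu_{j_n}}-k_n\to0$ and $\max_{v,w}|f_{j_n}(v)-f_{j_n}(w)|\to0$.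

Given any subsequence, pass to a further one along which $|W_n|=w\in[1,2N]$ is constant and, after enumerating $W_n$, the vectors $v_j$ converge to $v^1,\dots,v^w$. By Step 3 these are orthonormal and lie in
$$E=\Big\{\big(\sqrt{\ell_e/2}\,(a,B_e)\big)_e:\ a\in\mathbb C,\ B\in\text{cycle space of }\Gamma\Big\},\qquad\dim E=1+\beta .$$
So $w\le\beta+1$. Let $a_i$ be the $a$-component of $v^i$. By (12) the $i$-th correlation converges to $\frac12\sum_e\ell_ea_i=a_iL/2$. So (11) gives $\sum_{i=1}^w|a_i|^2L^2/4=L/2$, that is $\sum_i|a_i|^2=2/L$, and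
$$\max_i|a_i|^2\ge\frac2{wL}\ge\frac2{(\beta+1)L}=c_\beta^2.$$
All vertex values of the $i$-th eigenfunction converge to $a_i$. Take $i$ attaining the maximum. By the choice of $j_n$, along this subsequence $\liminf\min_v|f_{j_n}(v)|\ge|a_i|\ge c_\beta$. Since every subsequence has such a further subsequence, the Claim follows. $\square$

**Bounded gaps.** *Aim: turn the statement about sequences into one with uniform constants.* Fix $\eta>0$. There are $\varepsilon'>0$ and $K$ such that for every $k\ge K$ with $\operatorname{dist}(k\ell_e,2\pi\mathbb Z)\le\varepsilon'$ for all $e$, some $j$ has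
$$|\sqrt{\mu_j}-k|\le1,\qquad\min_v|f_j(v)|\ge c_\beta-\eta,\qquad\max_{v,w}|f_j(v)-f_j(w)|\le\eta .$$
Otherwise, for each $n$ the choice $\varepsilon'=1/n$, $K=n$ fails for some $k_n\ge n$, and the sequence $(k_n)$ contradicts the Claim. The proof of Theorem 2(a), with $\varepsilon'$ in place of $\varepsilon$, gives $T$ such that every interval of length $2T$ contains a $k$ with $\operatorname{dist}(k\ell_e,2\pi\mathbb Z)\le\varepsilon'$ for all $e$. For $x\ge K$ take such a $k$ in $[x+1,x+1+2T]$. It produces a frequency of the required kind in $[x,x+2T+2]$. This is the first assertion of Theorem 3. In particular, for every $\eta>0$ infinitely many $j$ have $\min_v|f_j(v)|\ge c_\beta-\eta$, so $\limsup_j\min_v|f_j(v)|\ge c_\beta$. For $\eta<c_\beta$ these $f_j$ vanish at no vertex and so have full support. It remains to show that $c_\beta$ is optimal.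

## 10. Intervals and bouquets of loops: $c_\beta$ is attained

*Aim: for each $\beta\ge0$, exhibit a graph and a sequence, with $q=0$ and $\alpha=0$, for which $\limsup_j\min_v|f_j(v)|=c_\beta$ exactly.*

**The case $\beta=0$.** On the interval of length $L$, the nonconstant normalized eigenfunctions are, up to a unimodular factor, $\sqrt{2/L}\cos(\pi nx/L)$. At both vertices $|f(v)|=\sqrt{2/L}=c_0$.

**The case $\beta\ge1$.** Take $\beta$ loops of length $1$ at one vertex $v$, so $N=\beta$, $|V|=1$, the Betti number is indeed $\beta$, and $L=\beta$. Let $\kappa>0$ and $f|_e=A\cos\kappa x+B_e\sin\kappa x$ with $A=f(v)$. By (1):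

* If $\sin\kappa\ne0$, each loop contributes $2\kappa A\tan(\kappa/2)$ with $\tan(\kappa/2)\ne0$. The vertex condition forces $A=0$, then $B_e=A\tan(\kappa/2)=0$, so $f=0$: no eigenvalue.
* If $\kappa\in\pi(2\mathbb Z+1)$, then $f(v)=A=0$.
* If $\kappa=2\pi n$, all coefficients are free. The eigenspace has dimension $\beta+1$ and orthonormal basis $\varphi_0=\sqrt{2/\beta}\cos2\pi nx$ on all loops, and $\varphi_i=\sqrt2\sin2\pi nx$ on loop $i$, zero elsewhere, for $i=1,\dots,\beta$.

In the third case choose a new orthonormal basis by a real orthogonal $(\beta+1)\times(\beta+1)$ matrix whose coefficients at $\varphi_0$ all equal $(\beta+1)^{-1/2}$. Such a matrix exists, because the unit vector with equal entries extends to an orthonormal basis. Since $\varphi_i(v)=0$ for $i\ge1$, all $\beta+1$ new functions have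
$$|f(v)|=\frac1{\sqrt{\beta+1}}\sqrt{\frac2\beta}=\sqrt{\frac2{(\beta+1)L}}=c_\beta .$$
Every other nonconstant eigenfunction in the sequence vanishes at $v$. So $\limsup_j\min_v|f_j(v)|=c_\beta$ exactly, which completes the proof of Theorem 3. $\square$

**Remark (one per cluster).** In this example with $\beta\ge2$, keep the basis $\varphi_0,\dots,\varphi_\beta$ at $\kappa=2\pi n$. Each $\varphi_i$ with $i\ge1$ lives on a single loop. So exactly one of the $\beta+1$ eigenfunctions in the cluster, namely $\varphi_0$, has full support. Hence "at least one good eigenfunction near each such $k$" cannot be improved for arbitrary orthonormal sequences.
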